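
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Matroids whose game chromatic number is twice their chromatic number}


\begin{abstract}
Alice and Bob alternately color the elements of a loopless matroid $M$ so that every color class stays independent; Alice wants the whole matroid to be colored, Bob wants the play to get stuck. The least number of colors with which Alice, moving first, can win is the game chromatic number $\chi_g(M)$. It is at most $2\chi(M)$, where $\chi(M)$ is the least number of independent sets that partition the ground set. We determine whether this can be improved to $2\chi(M)-1$. It can when $\chi(M)\le 2$, and it cannot otherwise: for every $k\ge 3$ there is a simple graph whose cycle matroid has $\chi=k$ and $\chi_g=2k$.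
\end{abstract}

\section{The question and the answer}

Let $M$ be a finite matroid with nonempty ground set $E$. We assume that $M$ is \emph{loopless}: every one-element set is independent. The \emph{chromatic number} $\chi(M)$ is the minimum number of independent sets into which $E$ can be partitioned. Our examples are cycle matroids. If $G$ is a graph without loops (parallel edges are allowed unless we call $G$ simple), then the \emph{cycle matroid} $M(G)$ has ground set $E(G)$, and its independent sets are the edge sets of forests. So $\chi(M(G))$ is the minimum number of forests that partition the edges of $G$.

How many colors are needed if an adversary does half of the coloring? In the \emph{coloring game} on $M$ a set of colors is fixed, and Alice and Bob alternately color one uncolored element each, Alice moving first. The only restriction is that at every stage the elements of each color form an independent set. The play stops when all of $E$ is colored, and then Alice wins, or when uncolored elements remain but no admissible move exists, and then Bob wins. The \emph{game chromatic number} $\chi_g(M)$ is the minimum number of colors for which Alice has a winning strategy. With $|E|$ colors she always wins, since some color is still unused at each turn.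

It is known that $\chi_g(M)\le 2\chi(M)$ for every $M$ (Laso\'n \cite{Lason}), and that for every $k\ge 3$ there are matroids with $\chi(M)=k$ and $\chi_g(M)=2k-1$. The smallest cases also point to $2k-1$. If $\chi(M)=1$, then $E$ is independent and $\chi_g(M)=1$. For $\chi(M)=2$ we shall see that the maximum of $\chi_g(M)$ is $3$. So it is natural to guess that the last color in the bound $2\chi(M)$ is superfluous, and the following question was posed in \cite{Lason}:
\begin{quote}
Does $\chi_g(M)\le 2\chi(M)-1$ hold for all loopless matroids $M$?
\end{quote}
The answer is no, and the guess fails for every value $\chi(M)\ge3$.

\begin{theorem}\label{thm:lower}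
For every $k\ge 3$ there is a simple graph $G$ whose cycle matroid $M$ satisfies $\chi(M)=k$ and is such that Bob wins the coloring game on $M$ with any number $m\le 2k-1$ of colors. Hence $\chi_g(M)=2k$.
\end{theorem}

For $\chi(M)=2$ the guess is right, even in a more general game.

\begin{theorem}\label{thm:three}
If $\chi(M)=2$, then $\chi_g(M)\le 3$. More generally, let $M_1,M_2,M_3$ be matroids on the same finite set $E$. Suppose that $E=I\cup J$ with $I$ independent in $M_1$ and $J$ independent in $M_2$, and that $E=P\cup Q$ with $P$ and $Q$ independent in $M_3$. Then Alice wins the game with colors $1,2,3$ in which the elements of color $i$ must form an independent set of $M_i$, no matter who starts.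
\end{theorem}

Together these give the complete picture.

\begin{theorem}\label{thm:classification}
The maximum of $\chi_g(M)$ over all finite loopless matroids with $\chi(M)=k$ is $1$ for $k=1$, $3$ for $k=2$, and $2k$ for every $k\ge 3$. In each case it is attained by a graphic matroid. In particular, the inequality $\chi_g(M)\le 2\chi(M)-1$ holds for all $M$ with $\chi(M)=k$ if and only if $k\in\{1,2\}$.
\end{theorem}

Section~\ref{sec:first} proves the upper bound $2\chi(M)$ and treats the complete graph $K_4$ by hand. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}: Bob makes threats that serve two places at once, and then wins a race against Alice. Section~\ref{sec:three} proves Theorem~\ref{thm:three} by sharpening Alice's strategy behind the bound $2\chi(M)$, and then collects the pieces for Theorem~\ref{thm:classification}.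

\section{First bounds}\label{sec:first}

\subsection{Two homes for every element}

A \emph{circuit} of a matroid is a minimal dependent set. We use one standard fact: \emph{if $X$ is independent and $X\cup\{e\}$ is dependent, then $X\cup\{e\}$ contains exactly one circuit $D$, and $e\in D$.} Consequently $(X\cup\{e\})\setminus\{y\}$ is independent for every $y\in D$.

In a given position of the game let $U$ be the set of uncolored elements and $C_i$ the set of elements of color $i$. We allow each color $i$ its own matroid $M_i$, as in Theorem~\ref{thm:three}; in the ordinary game $M_i=M$ for all $i$. A set $X\subseteq U$ is \emph{free in $i$} if $C_i\cup X$ is independent in $M_i$. One should think of $X$ as a set of elements to which Alice may still intend to give color $i$.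

\begin{lemma}\label{lem:free}
Let $X\subseteq U$ be free in $i$.
\begin{enumerate}
\item[(a)] Every $u\in X$ may be colored $i$, and then $X\setminus\{u\}$ is free in $i$. If $u\in U$ is given another color, then $X\setminus\{u\}$ is free in $i$ as well.
\item[(b)] If a legal move colors $x$ with $i$, then afterwards $X\setminus\{x\}$ is free in $i$, or $x\notin X$ and there is $y\in X$ such that $X\setminus\{y\}$ is free in $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (a), in the first case the relevant union $C_i\cup X$ does not change; in the second, $C_i$ does not change and $X$ does not grow. For (b), if $x\in X$, use (a). Let $x\notin X$. If $C_i\cup X\cup\{x\}$ is independent, then $X$ is still free in $i$ after the move. Otherwise it contains a unique circuit $D$. Since the move was legal, $C_i\cup\{x\}$ is independent, so $D$ contains some $y\in X$, and $C_i\cup\{x\}\cup(X\setminus\{y\})$ is independent.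
\end{proof}

So one move costs a free set at most one element. When we maintain several free sets $V_1,V_2,\dots$, we call those that contain $u$ the \emph{homes} of $u$. If every element has two homes, Alice can repair the damage done by Bob at once.

\begin{proposition}[Laso\'n \cite{Lason}]\label{prop:upper}
$\chi_g(M)\le 2\chi(M)$ for every finite loopless matroid $M$.
\end{proposition}

\begin{proof}
Let $k=\chi(M)$, and let $E$ be the disjoint union of independent sets $I_1,\dots,I_k$. Alice plays with colors $1,\dots,2k$ and maintains, at each of Bob's turns, sets $V_1,\dots,V_{2k}\subseteq U$ such that $V_i$ is free in $i$ and every $u\in U$ lies in at least two of these sets. At the start of the game $V_{2a-1}=V_{2a}=I_a$ has this property.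

While the property holds and $U\ne\emptyset$, any $u\in U$ can be colored with any $j$ such that $u\in V_j$; after deleting $u$ from all sets the property still holds, by Lemma~\ref{lem:free}(a). Alice does this in her first move. It also shows that Bob is never without an admissible move while $U\neq\emptyset$.

Let Bob color $x$ with $i$, and delete $x$ from all sets. If $V_i$ is still free in $i$, the property holds and, if $U\ne\emptyset$, Alice moves as just described. Otherwise Lemma~\ref{lem:free}(b) gives $y\in V_i$ such that $V_i\setminus\{y\}$ is free in $i$. Replace $V_i$ by this set. Only $y$ may now have fewer than two homes, but it still lies in some $V_j$ with $j\ne i$. Alice colors $y$ with $j$, and after deleting $y$ from all sets the property holds again. So the play never gets stuck.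
\end{proof}

\subsection{Two colors are not enough on the complete graph on four vertices}

\begin{proposition}\label{prop:K4}
$\chi(M(K_4))=2$, and Bob wins on $M(K_4)$ with at most two colors.
\end{proposition}

\begin{proof}
Let the vertices be $1,2,3,4$. The paths with edges $12,23,34$ and $31,14,42$ partition the edges, and $K_4$ is not a forest; so $\chi=2$, and Bob wins with one color. Now let there be two colors, red and blue. By symmetry Alice first colors $12$ red. Bob colors $34$ blue. The permutations generated by $(1\,2)$ and $(3\,4)$ preserve the edges $12$ and $34$ and act transitively on the other four edges, so we may assume that Alice next colors $13$.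

If $13$ is red, Bob colors $24$ blue, which is legal. Then $23$ can be neither red (triangle $123$) nor blue (triangle $234$).

If $13$ is blue, Bob colors $24$ red, which is legal. Then $14$ can be neither blue (triangle $134$) nor red (triangle $124$).

In both cases some edge can never be colored, and Bob wins.
\end{proof}

\section{Bob wins with at most $2k-1$ colors}\label{sec:lower}

In this section $M=M(G)$ for a graph $G$, and the color classes must be forests. We say that two vertices are \emph{connected in color $c$} if some path in $G$ with all edges of color $c$ joins them; the classes of this equivalence relation on $V(G)$ are the \emph{components of color $c$}. Coloring an edge $uv$ with $c$ is legal exactly when $u$ and $v$ lie in different components of color $c$, and it merges these two components.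

\subsection{The race on a bundle of parallel edges}

We first explain the end of the game in the simplest setting. Let $z$ and $v$ be joined by $k$ parallel edges; call this bundle the core. Suppose there are further vertices $w$, each adjacent to $z$ and $v$, such that $zw$ has some color $c$ and $wv$ is uncolored. As long as $z$ and $v$ are not connected in color $c$, Bob may color $wv$ with $c$, and then the path $zwv$ makes $c$ useless for the core. So $w$ is a \emph{threat} of color $c$. Alice can spoil it by giving $wv$ a color herself.

Take $k=3$ and $m=5$ colors. Suppose that Bob is to move, that the core is uncolored, that $z$ and $v$ are not connected in any color, and that there are three threats of each color. Let $a$ be the number of colors in which $z$ and $v$ are not connected, and $b$ the number of uncolored core edges. When Alice colors a core edge, $a$ and $b$ both drop by one; her other moves leave $b$ unchanged and do not raise $a$. When Bob carries out a threat, only $a$ drops. If Alice always colors core edges, the pair $(a,b)$ develops as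
\[
(5,3)\xrightarrow{\text{Bob}}(4,3)\xrightarrow{\text{Alice}}(3,2)\xrightarrow{\text{Bob}}(2,2)\xrightarrow{\text{Alice}}(1,1)\xrightarrow{\text{Bob}}(0,1),
\]
and one edge is left without a color. Other moves do not help her: $a-b$ starts at $2$, Alice never raises it, and each executed threat lowers it by $1$, so three threats bring it to $-1$. Meanwhile Alice has only two moves. With them she can neither finish the three core edges nor spoil three threats of one color. Once $b>a$, there are more uncolored core edges than colors for them.

With six colors the same race goes
\[
(6,3)\to(5,3)\to(4,2)\to(3,2)\to(2,1)\to(1,1)\to(0,0),
\]
and Alice gets her last edge in just in time. In general, for $m\ge k$, the difference $a-b$ starts at $m-k$, Bob needs $m-k+1$ threats, and Alice has $m-k$ moves in between; she is too late to finish the core when $m-k<k$. This is where $m\le 2k-1$ enters.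

\subsection{Threats that serve two cores}

The threats themselves must be prepared: Bob has to color edges $zw$ first. If there is only one core, Alice can answer each preparation by coloring a core edge, so Bob cannot collect his threats while the core stays uncolored. The remedy is to have many cores, all sharing $z$, and to join each $w$ to $z$ and to \emph{two} cores (Figure~\ref{fig:connector}). Coloring $zw$ then creates a threat in both cores, while Alice's answer disturbs at most one of them.

From two undisturbed cores Bob thus obtains one undisturbed core with one threat. From four he obtains, by two moves on two pairs, at least two undisturbed cores with one threat each; he pairs up two of them and obtains one undisturbed core with two threats. Starting from $2^q$ cores he gets $q$ threats, of types fixed in advance. Which cores will have to be paired depends on Alice, so we provide vertices $w$ for every pair.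

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[circle,fill,inner sep=1.6pt,label=above:{$z$}] (z) at (0,2.4) {};
\node[circle,fill,inner sep=1.6pt,label=below:{$v^{\alpha}$}] (a) at (-3.2,0) {};
\node[circle,fill,inner sep=1.6pt,label=below:{$v^{\beta}$}] (b) at (3.2,0) {};
\node[circle,fill,inner sep=1.6pt,label=below:{$w$}] (w) at (0,0.2) {};
\draw (z) to[bend right=16] (a);
\draw (z) -- (a);
\draw (z) to[bend left=16] (a);
\draw (z) to[bend right=16] (b);
\draw (z) -- (b);
\draw (z) to[bend left=16] (b);
\draw[very thick] (z) -- node[right] {$c$} (w);
\draw[dashed] (w) -- (a);
\draw[dashed] (w) -- (b);
\end{tikzpicture}
\caption{Two cores $\alpha$ and $\beta$, each a bundle of $k=3$ parallel edges from the common vertex $z$ to a vertex $v^\alpha$ or $v^\beta$, and one vertex $w$ joined to both. After Bob colors $zw$ (thick) with $c$, coloring either dashed edge with $c$ would make the color $c$ useless for the corresponding core. One reply of Alice can disturb only one of the two cores.}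
\label{fig:connector}
\end{figure}

The vertices $w$ now have degree $3$, and this is what requires $k\ge3$ (Remark~\ref{rem:k2}). To obtain a simple graph we also replace the bundle by a larger core. It must again have $k$ times as many edges as a spanning tree of it, so that the race has the same proportions.

\subsection{The graph}

Fix $k\ge 3$. Let $H$ be a connected loopless graph with vertices $z,1,\dots,r$, where $r\ge1$, whose edge set is the disjoint union of $k$ spanning trees $T_1,\dots,T_k$. Thus $|E(H)|=kr$. The bundle of $k$ parallel edges is the case $r=1$. A choice without parallel edges is $H=K_{2k}$, $r=2k-1$. To decompose $K_{2k}$ into $k$ Hamiltonian paths, name its vertices by the elements of $\mathbb Z/2k$. For $0\le i\le k-1$ the path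
\[
i,\; i+1,\; i-1,\; i+2,\; i-2,\;\dots,\; i+(k-1),\; i-(k-1),\; i+k
\]
visits every vertex once, and the sums of its consecutive vertices are alternately $2i+1$ and $2i$. Hence paths for different $i$ share no edge, and the $k$ paths contain $k(2k-1)$ edges, which is all of them.

Put
\[
s=(k-1)r+1,\qquad q=s\,r\,(2k-1),\qquad N=2^q+1,\qquad t=2^{q+1}.
\]
Take $N$ copies $H_\alpha$ of $H$, the \emph{cores}, which share the vertex $z$ and are otherwise disjoint. Let $v_p^\alpha$ be the copy of the vertex $p\in\{1,\dots,r\}$ in $H_\alpha$. For each pair $\{\alpha,\beta\}$ of distinct cores and each $p\in\{1,\dots,r\}$ add $t$ new vertices, each joined by single edges to exactly $z$, $v_p^\alpha$ and $v_p^\beta$. These new vertices are called \emph{connectors}. Let $G$ be the resulting graph; it is simple if $H$ is.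

\begin{lemma}\label{lem:chi}
$\chi(M(G))=k$.
\end{lemma}

\begin{proof}
A forest on the $r+1$ vertices of a core has at most $r$ edges, so the $kr$ edges of a core need at least $k$ forests. Conversely, for $1\le j\le k$ let $F_j$ be the union of the copies of $T_j$ in all cores. Since the cores share only $z$, it is a tree. As $k\ge 3$, we may add the three edges at each connector to $F_1,F_2,F_3$, one to each. Every connector is then a leaf of each of these three graphs, so they remain forests, and all of $E(G)$ is covered.
\end{proof}

\begin{remark}\label{rem:k2}
For $k=2$ the construction would break down here. With $W\ge1$ connectors, $G$ would have $1+Nr+W$ vertices and $2Nr+3W>2(Nr+W)$ edges, too many for two forests.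
\end{remark}

For the rest of the section let $m\le 2k-1$ be the number of colors. If $m<k$, then $M(G)$ cannot be completely colored, and Bob wins. So let $k\le m\le 2k-1$.

\subsection{Preparation}

A move of Alice \emph{touches} the core $\alpha$ if it colors an edge of $H_\alpha$ or an edge $wv_p^\alpha$ with $w$ a connector. Every move touches at most one core; edges $zw$ with $w$ a connector touch none.

Fix a sequence $(p_1,c_1),\dots,(p_q,c_q)$ in which every pair consisting of an index $p\in\{1,\dots,r\}$ and a color $c$ occurs at least $s$ times. This is possible because $srm\le q$.

\begin{lemma}\label{lem:prep}
Bob can play so that he either wins or reaches a position in which he is to move and in which, for some core $\alpha$,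
\begin{enumerate}
\item[(i)] no edge of $H_\alpha$ is colored;
\item[(ii)] there are distinct connectors $w_1,\dots,w_q$ such that $w_j$ is adjacent to $v_{p_j}^\alpha$, the edge $zw_j$ has color $c_j$, and the edge $w_jv_{p_j}^\alpha$ is uncolored;
\item[(iii)] no earlier move of Alice touched $\alpha$, and all earlier moves of Bob colored edges from $z$ to connectors.
\end{enumerate}
\end{lemma}

\begin{proof}
After Alice's first move let $A_0$ be a set of $2^q$ cores not touched by it. The play now proceeds in stages $j=1,\dots,q$. At the beginning of stage $j$ Bob is to move, and a set $A_{j-1}$ of $2^{q-j+1}$ cores not yet touched by Alice is given. Bob splits it into $2^{q-j}$ pairs. For each pair $\{\alpha,\beta\}$ in turn, he picks a connector $w$ adjacent to $z$, $v_{p_j}^\alpha$ and $v_{p_j}^\beta$ with no colored incident edge, and colors $zw$ with $c_j$; then Alice moves.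

Such a connector exists. Bob makes $\sum_{j=1}^q2^{q-j}=2^q-1$ preparation moves in all, so before any of them at most $1+2(2^q-2)<t$ edges are colored. Each edge is incident with at most one connector, so one of the $t$ connectors for the given pair and $p_j$ has no colored edge. The move is legal, because $w$ is isolated in color $c_j$. After it $w$ has two uncolored edges, so the matroid is not completely colored; if Alice has no admissible move, Bob has won.

In stage $j$ Alice makes $2^{q-j}$ moves, so at least $2^{q-j}$ of the $2^{q-j+1}$ cores in $A_{j-1}$ are not touched during the stage. Let $A_j$ consist of $2^{q-j}$ of these.

After stage $q$ Bob is to move and $A_q=\{\alpha\}$ is a single core. Since $\alpha\in A_q\subseteq A_{q-1}\subseteq\dots\subseteq A_0$, it was never touched by Alice, and Bob has colored only edges from $z$ to connectors. This gives (iii), hence (i). As $\alpha$ belonged to $A_{j-1}$, some connector $w_j$ adjacent to $v_{p_j}^\alpha$ was used in stage $j$ for the pair containing $\alpha$. Connectors were chosen without colored edges, so the $w_j$ are distinct; and by (iii) the edges $w_jv_{p_j}^\alpha$ are uncolored.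
\end{proof}

\subsection{Attack}

Fix a position and a core $\alpha$ as in Lemma~\ref{lem:prep}. For a color $c$ let $a_c+1$ be the number of classes into which $V(H_\alpha)$ is divided by the relation ``connected in color $c$''; paths through all of $G$ count here. Put
\[
a=\sum_c a_c,\qquad b=\text{number of uncolored edges of }H_\alpha .
\]
Thus $a$ is an upper bound for how many more edges of the core the colors can accommodate. For a bundle of parallel edges, $a$ and $b$ are the numbers used in the race above.

\begin{lemma}\label{lem:count}
\begin{enumerate}
\item[(a)] No move increases $a$. Coloring an edge of $H_\alpha$ lowers both $a$ and $b$ by exactly $1$. In particular, no move increases $a-b$.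
\item[(b)] If $b>a$ at some time, then Bob wins.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Coloring an edge with $c$ merges two components of color $c$, so $a$ does not increase. If the edge belongs to $H_\alpha$, both of these components meet $V(H_\alpha)$, so $a_c$ drops by exactly $1$; and $b$ drops by $1$. An edge outside $H_\alpha$ leaves $b$ unchanged.

(b) By (a), coloring the remaining $b$ edges of $H_\alpha$ would lower $a$ by at least $b$. But $a\ge0$ always, so these edges will never all be colored, however the play continues.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Bob first plays as in Lemma~\ref{lem:prep}. Suppose he has not yet won. At the start of the attack $b=kr$, and $a\le mr\le(2k-1)r$ since $V(H_\alpha)$ has $r+1$ elements. So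
\begin{equation}\label{eq:start}
a-b\le (k-1)r=s-1 .
\end{equation}

As long as $a\ge b$ at his turn, Bob makes an \emph{attack move}: he chooses a color $c$ and a vertex $v_p^\alpha$ not connected to $z$ in color $c$, and an index $j$ with $(p_j,c_j)=(p,c)$ such that $w_jv_p^\alpha$ is still uncolored, and he colors this edge with $c$.

\emph{An attack move is legal and lowers $a$ by exactly $1$, leaving $b$ unchanged.} Indeed, $zw_j$ has color $c$, so $w_j$ lies in the component of $z$ in color $c$, and $v_p^\alpha$ does not. The move merges these two components, both of which meet $V(H_\alpha)$; and it colors no edge of $H_\alpha$.

\emph{For $i\le s$, Bob's $i$-th attack move exists if $a\ge b$ at that time.} Alice has made $i-1\le s-1=(k-1)r$ moves during the attack, and only her moves can color edges of $H_\alpha$. Hence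
\[
b\ge kr-(k-1)r=r\ge1 .
\]
(Here $m\le 2k-1$ is used, through the value of $s$ in \eqref{eq:start}; with $2k$ colors the same count would only give $b\ge0$.) Now $a\ge b\ge1$, so some $a_c\ge1$, and some $v_p^\alpha$ is not connected to $z$ in color $c$. At least $s$ indices $j$ satisfy $(p_j,c_j)=(p,c)$; the corresponding edges $w_jv_p^\alpha$ are distinct, as the $w_j$ are. Bob has colored none of them: he could have done so only in an attack move with this same index $j$, hence with color $c_j=c$, and this would have connected $z$ with $v_p^\alpha$ in color $c$. Alice colored none of them before the attack, and at most $s-1$ during it. So a suitable $j$ remains.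

After an attack move $b\ge1$ still holds, so the matroid is not completely colored; if Alice cannot move, Bob has won. Each attack move lowers $a-b$ by $1$, and Alice's moves do not raise it. By \eqref{eq:start}, after at most $s$ attack moves $a-b\le-1$, and Bob wins by Lemma~\ref{lem:count}(b).

Thus Alice has no winning strategy with any number $m\le2k-1$ of colors, so $\chi_g(M(G))\ge2k$. By Lemma~\ref{lem:chi}, $\chi(M(G))=k$, and Proposition~\ref{prop:upper} gives $\chi_g(M(G))=2k$. With $H=K_{2k}$ the graph $G$ is simple.
\end{proof}

\section{Three colors suffice for chromatic number two}\label{sec:three}

\subsection{Two plans for one color}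

Let $E=I\cup J$ with $I,J$ independent in $M$. With four colors, the strategy of Proposition~\ref{prop:upper} foresees two colors for $I$ and two for $J$. With three colors we foresee color $1$ for $I$, color $2$ for $J$, and make \emph{two competing plans} $P=I$ and $Q=J$ for color $3$, each of them free in $3$. Every element still has two homes among $V_1=I$, $V_2=J$, $P$, $Q$. There are two difficulties.

First, a single move of Bob in color $3$ may damage both $P$ and $Q$. We avoid this by insisting that $P\cup Q=U$: then Bob's element belongs to one of the plans, and only the other plan can be damaged.

Second, Bob may use color $1$ to expel an element $y$ from $V_1$, so that its only remaining home is, say, $P$. Coloring $y$ with $3$ at once may cost $Q$ an element, which Alice could not repair in the same move. Instead she takes $y$ into $Q$ as well; if an element $v$ must then leave $Q$, she colors $v$ with $1$ or $2$. An element that belongs to both plans needs no further home: coloring it $3$ damages neither plan. This suggests the following invariant, where $\triangle$ denotes symmetric difference.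

\begin{definition}
A position in the game of Theorem~\ref{thm:three} is \emph{protected} if there are sets $V_1,V_2,P,Q\subseteq U$ such that
\begin{enumerate}
\item[(P1)] $V_1$ is free in $1$, $V_2$ is free in $2$, and $P$ and $Q$ are free in $3$;
\item[(P2)] $P\cup Q=U$;
\item[(P3)] $P\triangle Q\subseteq V_1\cup V_2$.
\end{enumerate}
\end{definition}

So every uncolored element either belongs to both plans, or belongs to exactly one of them and has a home in $V_1$ or $V_2$.

\begin{example}
Consider $M(K_4)$ with three colors, and let Bob start. Let $V_1=P=\{12,23,34\}$ and $V_2=Q=\{13,14,24\}$. Suppose Bob colors $12\in P$ with $3$. Then $P\setminus\{12\}$ is still free in $3$, but $Q$ is not, because of the triangle $\{12,14,24\}$. Alice repairs $Q$ by coloring $14\in V_2$ with $2$. Now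
\[
V_1=P=\{23,34\},\qquad V_2=Q=\{13,24\}.
\]
Suppose Bob colors $24$ with $1$. The triangle $\{23,24,34\}$ forces an element out of $V_1$, say $y=23$. The only home of $23$ is now $P=\{23,34\}$, while $Q=\{13\}$. We would like to take $23$ into $Q$, but $12$ has color $3$ and $\{12,13,23\}$ is a triangle. So $v=13$ must leave $Q$, and Alice colors it with $2$, which $V_2$ allows. Now
\[
V_1=\{34\},\qquad V_2=\emptyset,\qquad P=\{23,34\},\qquad Q=\{23\},
\]
and the position is protected again: $23$ lies in both plans, and $34$ lies in $V_1$.
\end{example}

Both replies in the example are instances of the same exchange: an element $e$ of one plan is forced upon the other, and an element that is in the other plan only has to leave. The point is that such an element always exists, and that (P3) gives Alice a color for it.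

\begin{lemma}\label{lem:exchange}
Let $P,Q\subseteq U$ be free in $3$ and $e\in P\setminus Q$. If $C_3\cup Q\cup\{e\}$ is dependent in $M_3$, then there is $v\in Q\setminus P$ such that $C_3\cup(Q\setminus\{v\})\cup\{e\}$ is independent in $M_3$.
\end{lemma}

\begin{proof}
Since $C_3\cup Q$ is independent, $C_3\cup Q\cup\{e\}$ contains a unique circuit $D$. Since $C_3\cup P$ is independent, $D\not\subseteq C_3\cup P$. As $e\in P$, an element $v\in D\setminus(C_3\cup P)$ lies in $Q\setminus P$. Removing $v$ destroys the only circuit.
\end{proof}

\subsection{Alice's strategy}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
We show that Alice can make every position in which Bob is to move protected. The starting position is protected, with $V_1=I$, $V_2=J$ and the given $P,Q$: here (P3) holds because $V_1\cup V_2=E$.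

\smallskip
\emph{Free moves.} In a protected position with $U\ne\emptyset$, any $u\in U$ can be colored so that the position remains protected. Indeed, if $u\in V_c$ with $c\in\{1,2\}$, use color $c$. Otherwise $u\in P\cap Q$ by (P2) and (P3); use color $3$. By Lemma~\ref{lem:free}(a), deleting $u$ from all four sets preserves (P1), and (P2) and (P3) are obvious. We call such a move of Alice a \emph{free move}. In particular, a protected position with $U\neq\emptyset$ has an admissible move, so the play is never stuck at Bob's turn.

If Alice starts the game and $E\ne\emptyset$, she begins with a free move. It remains to describe her reply when, in a protected position, Bob colors an element $x$ with a color $i$. We write $C_1,C_2,C_3$ for the color classes \emph{before} this move. Whenever the position after Bob's move is protected, Alice makes a free move, unless the game is over because no uncolored element remains. So only the other cases need an answer.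

\smallskip
\emph{Bob uses color $3$.} By (P2) and symmetry let $x\in P$. Then $P\setminus\{x\}$ is free in $3$ after the move, by Lemma~\ref{lem:free}(a). If $x\in Q$ or $C_3\cup Q\cup\{x\}$ is independent in $M_3$, then $Q\setminus\{x\}$ is also free in $3$ after the move, and deleting $x$ from all four sets shows that the position is protected.

Otherwise $x\in P\setminus Q$ and $C_3\cup Q\cup\{x\}$ is dependent. Lemma~\ref{lem:exchange} with $e=x$ gives $v\in Q\setminus P$ such that $Q\setminus\{v\}$ is free in $3$ after Bob's move. By (P3), $v\in V_c$ for some $c\in\{1,2\}$. Alice colors $v$ with $c$. The new position is protected by
\[
V_1\setminus\{x,v\},\qquad V_2\setminus\{x,v\},\qquad P\setminus\{x\},\qquad Q\setminus\{v\}.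
\]
Indeed, (P1) follows from Lemma~\ref{lem:free}(a) and the choice of $v$. Since $x\notin Q$ and $v\notin P$, the new plans are the old ones with $x$ and $v$ deleted, so (P2) and (P3) persist.

\smallskip
\emph{Bob uses color $1$.} (Color $2$ is treated in the same way, with $V_1$ and $V_2$ exchanged.) Delete $x$ from all four sets and from $U$. Then (P2), (P3) and the freeness of $V_2$, $P$ and $Q$ persist. If $V_1$ is free in $1$ after the move, the position is protected. Otherwise, by Lemma~\ref{lem:free}(b), there is $y\in V_1$ such that $V_1'=V_1\setminus\{y\}$ is free in $1$ after the move. With $V_1'$ in place of $V_1$, conditions (P1) and (P2) hold, and (P3) can fail only for the element $y$. If $y\in V_2\cup(P\cap Q)$, the position is protected.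

Otherwise $y$ lies in exactly one of $P$ and $Q$, and by symmetry we may assume $y\in P\setminus Q$. All other elements of $P\triangle Q$ lie in $V_1'\cup V_2$. If $Q\cup\{y\}$ is free in $3$, then $V_1',V_2,P,Q\cup\{y\}$ show that the position is protected, since $y$ is now in both plans.

If $Q\cup\{y\}$ is not free in $3$, Lemma~\ref{lem:exchange} with $e=y$ gives $v\in Q\setminus P$ such that $(Q\setminus\{v\})\cup\{y\}$ is free in $3$; note that $C_3$ was not changed by Bob's move. Since $y\in P$, we have $v\ne y$, so $v\in V_1'\cup V_2$. Alice colors $v$ with $1$ if $v\in V_1'$, and with $2$ otherwise. The new position is protected by
\[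
V_1'\setminus\{v\},\qquad V_2\setminus\{v\},\qquad P,\qquad (Q\setminus\{v\})\cup\{y\}.
\]
Again (P1) follows from Lemma~\ref{lem:free}(a) and the choice of $v$. As $v\notin P$, the union of the new plans is $U\setminus\{v\}$, which is (P2). Their symmetric difference is $(P\triangle Q)\setminus\{y,v\}$, which is contained in $(V_1'\cup V_2)\setminus\{v\}$; this is (P3).

\smallskip
So Alice always has a move that restores protection, the play never gets stuck, and she wins. If $\chi(M)=2$, say $E=I\cup J$ with $I,J$ independent in $M$, apply this with $M_1=M_2=M_3=M$, $P=I$ and $Q=J$ to get $\chi_g(M)\le3$.
\end{proof}

\subsection{The classification}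

\begin{proof}[Proof of Theorem~\ref{thm:classification}]
If $\chi(M)=1$, then $E$ is independent, and one color suffices; so $\chi_g(M)=1$. This occurs for the cycle matroid of a single edge. If $\chi(M)=2$, then $\chi_g(M)\le3$ by Theorem~\ref{thm:three}, with equality for $M(K_4)$ by Proposition~\ref{prop:K4}. If $\chi(M)=k\ge3$, then $\chi_g(M)\le2k$ by Proposition~\ref{prop:upper}, with equality for the graphic matroids of Theorem~\ref{thm:lower}. Comparing these values with $2k-1$ gives the last statement.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Lason} Micha{\l} Laso\'n, \emph{The coloring game on matroids}, arXiv:1211.2456 (2012).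
\end{thebibliography}

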